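# Locally CAT(0) metrics and non-positive curvature on high dimensional graph manifolds

## 1. Hyperbolic pieces without torus factors: flattening cusps to prescribed flat tori

Take finitely many finite-volume hyperbolic manifolds of the same dimension whose ends are cusps over tori, cut off the ends, and glue the resulting boundary tori in pairs by affine maps. Does the manifold obtained carry a smooth Riemannian metric of non-positive sectional curvature? We show that it always does. The argument also supplies half of the tools for the general problem, which starts in Section 2.

**Toric cusps.** Let $N$ be a complete finite-volume hyperbolic manifold with toric cusps. Each end of $N$ is isometric to $S_e\times[0,\infty)$ with the metric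
$$dt^2+e^{-2t}h_e ,$$
where $S_e=D_e/\text{lattice}$ is a torus, $D_e=H_1(S_e;\mathbb R)$, and $h_e$ is a flat metric on $S_e$. There are finitely many ends. A flat metric on a torus is translation-invariant: it is the quotient of Euclidean space by a free abelian, discrete, cocompact group of isometries, and such a group consists of translations. So $h_e$ is the same thing as an inner product on the vector space $D_e$. The truncation $\bar N$ is obtained by removing all $S_e\times(b,\infty)$. Changing $b$ changes nothing essential: stretching collars in the $t$-direction identifies different truncations and is the identity in the $S_e$-coordinate, so the diffeomorphism type of $\bar N$ and the affine structures of its boundary tori do not depend on $b$.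

A standard example is the complement of the figure-eight knot: it is hyperbolic of dimension 3 with one cusp, and $S$ is the boundary torus of the knot exterior.

**Affine maps of tori.** An affine diffeomorphism $\psi$ of tori lifts to $x\mapsto Ax+c$, where the linear part $A=\psi_*$ on $H_1(\cdot\,;\mathbb R)$ carries lattice onto lattice. It is an isometry between translation-invariant flat metrics if and only if $A$ is an isometry between the corresponding inner products. Translations cost nothing; only the linear part matters.

**A first attempt, with one warping function.** Replace $e^{-t}$ on a cusp by a positive, non-increasing, convex function $\phi(t)$ that equals $e^{-t}$ at first and is constant at the end. The metric $dt^2+\phi(t)^2h_e$ will turn out to have $\sec\le0$, and near the new boundary it is the product $dt^2+\mathrm{const}\cdot h_e$. We can then glue whenever $\psi_e$ is an isometry of the boundary metrics. But these boundary metrics are multiples of the shapes $h_e$, which we cannot choose: in dimension at least 3, Mostow rigidity determines the hyperbolic metric, hence $h_e$ up to scale. For instance, glue two copies of the figure-eight exterior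 by $\psi:S\to S$ with linear part $A=\begin{pmatrix}1&1\\0&1\end{pmatrix}$ in a basis of $H_1(S;\mathbb Z)$. If $\psi$ were an isometry from $c\,h$ to $c'h$, then $c=c'$ since $\det A=1$ preserves area, so $A$ would lie in the group of isometries of $h$ that preserve a lattice. That group is finite, and $A$ has infinite order. So one warping function is not enough. We need to reach an arbitrary flat metric at the end of each cusp. The way to do this is to let different directions of the torus stop shrinking at different times.

**Lemma 1.** Let $N$ be a complete finite-volume hyperbolic manifold with toric cusps $S_e\times[0,\infty)$, $dt^2+e^{-2t}h_e$. For arbitrary translation-invariant flat metrics $s_e$ on the $S_e$, the truncation $\bar N$ carries a smooth metric with $\sec\le0$ which near each boundary component is the product $dt^2+s_e$.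

*Proof.*

**Step 1: a profile function.** We want a smooth $\phi$ that is $e^{-t}$ for $t\le0$, constant for $t\ge1$, and positive, convex and non-increasing throughout. We prescribe $\phi''$. Let $\chi:\mathbb R\to[0,1]$ be smooth with $\chi=1$ for $t\le\frac14$ and $\chi=0$ for $t\ge\frac12$, and let $\beta\ge0$ be smooth with support in $(\frac12,1)$ and integral $1$. Put
$$w=\chi e^{-t}+c\beta,\qquad c=1-\int_0^1\chi e^{-t}\,dt .$$
Here $c>0$, because the integral is at most $\int_0^{1/2}e^{-t}dt<1$. So $w\ge 0$ is smooth, $w=e^{-t}$ for $t\le0$, $w=0$ for $t\ge1$, and $\int_0^1w=1$. Define $\phi$ by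
$$\phi'(t)=-\int_t^\infty w,\qquad \phi(0)=1 .$$
For $t\le0$ we get $\phi'(t)=-\big((e^{-t}-1)+1\big)=-e^{-t}$, so $\phi=e^{-t}$ there. Also $\phi''=w\ge0$ and $\phi'\le0$, and $\phi'=0$ for $t\ge1$, so $\phi$ is constant there, equal to $\kappa:=\phi(1)$. For $0<t\le1$ we have $|\phi'(t)|=1-\int_0^tw<1$, since $w>0$ on $[0,\frac14]$. Hence $\kappa=1-\int_0^1|\phi'|>0$. As $\phi$ is non-increasing, $\phi\ge\kappa>0$ everywhere.

For $L\ge1$ let $\phi_L(t)=e^{-L}\phi(t-L)$. It is again smooth, positive, convex and non-increasing, and
$$\phi_L(t)=e^{-t}\ \text{ for }t\le L,\qquad \phi_L(t)=\kappa e^{-L}\ \text{ for }t\ge L+1 .$$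

**Step 2: the metric.** We choose, in each direction of the torus, the time at which the shrinking stops. Diagonalize $s_e$ with respect to $h_e$: there are linear coordinates $x_i=x_{e,i}$ on $D_e$ with
$$h_e=\sum_i dx_i^2,\qquad s_e=\sum_i c_{e,i}^2\,dx_i^2,\qquad c_{e,i}>0 .$$
The $dx_i$ are translation-invariant, so they are 1-forms on $S_e$. Choose $\mu>0$ so small that $\sqrt\mu\,c_{e,i}\le\kappa e^{-1}$ for all of the finitely many pairs $(e,i)$, and let $L_{e,i}\ge1$ be the number with $\kappa e^{-L_{e,i}}=\sqrt\mu\,c_{e,i}$. Let $L$ be the largest $L_{e,i}$ and $b=L+2$. On each cusp, for $0\le t\le b$, use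
$$dt^2+\sum_i a_i(t)^2dx_i^2,\qquad a_i=\phi_{L_{e,i}},$$
and keep the hyperbolic metric elsewhere. For $0\le t\le1$ all $a_i$ equal $e^{-t}$, so this is the hyperbolic metric there, and the result is smooth. For $t\ge L+1$ it is $dt^2+\mu s_e$. Multiply the whole metric by $\mu^{-1}$ and replace $t$ by $t/\sqrt\mu$: near the boundary we get $dt^2+s_e$. Scaling by a positive constant does not change the sign of the curvature.

**Step 3: curvature.** We check $\sec\le0$ for $dt^2+\sum a_i(t)^2dx_i^2$ with $a_i>0$, $a_i'\le0$, $a_i''\ge0$. Take the orthonormal coframe $\omega^0=dt$, $\omega^i=a_idx_i$. Put $\omega^i_0=a_i'dx_i=-\omega^0_i$ and $\omega^i_j=0$ for $i,j\ge1$. The structure equations hold: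
$$d\omega^i=a_i'\,dt\wedge dx_i=-\omega^i_0\wedge\omega^0,\qquad d\omega^0=0=-\sum_i\omega^0_i\wedge\omega^i,$$
so these are the connection forms. The curvature forms are, for $i\neq j$,
$$\Omega^i_0=d\omega^i_0=a_i''\,dt\wedge dx_i=-\frac{a_i''}{a_i}\,\omega^i\wedge\omega^0,\qquad \Omega^i_j=\omega^i_0\wedge\omega^0_j=-\frac{a_i'a_j'}{a_ia_j}\,\omega^i\wedge\omega^j .$$
So the curvature operator is diagonal, with eigenvalues $-a_i''/a_i\le0$ and $-a_i'a_j'/(a_ia_j)\le0$. Hence $\sec\le0$. $\square$

**Proposition 2.** Let $M$ be a connected compact manifold obtained from truncated hyperbolic manifolds $\bar N_v$ with toric cusps by gluing some of the boundary tori in pairs by affine diffeomorphisms. Then $M$ carries a smooth Riemannian metric with $\sec\le0$.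

*Proof.* If some $\bar N_v$ has no boundary, then $M=N_v$ is closed hyperbolic. Otherwise, for each gluing $\psi_e:S_e\to S_{\bar e}$ choose any inner product $q_e$ on $D_e$ and let $q_{\bar e}$ be its transport by $(\psi_e)_*$. For unglued $e$ choose $q_e$ arbitrarily. Apply Lemma 1 to each $N_v$ with $s_e=q_e$. Each $\psi_e$ is now an isometry between boundary tori that have isometric product collars $dt^2+q_e$, so the metrics fit together smoothly; near a glued torus the result is $dt^2+q_e$ on $(-\varepsilon,\varepsilon)\times S_e$. By uniqueness of collars, the smooth manifold so obtained is $M$. $\square$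

In this case nothing had to be assumed about $M$: every flat metric on a gluing torus is acceptable from both sides. What changes if the pieces are allowed to be products of a hyperbolic manifold and a torus?

## 2. Torus factors and the shear $(s,\theta)\mapsto(s,\theta+\ell(s))$

**Definition.** A *high dimensional graph manifold* is a compact smooth manifold $M$ that decomposes into finitely many pieces $V_v$, each diffeomorphic to $\bar N_v\times T_v$. Here $T_v$ is a torus of dimension $d_v\ge0$, $N_v$ is a complete finite-volume hyperbolic manifold with toric cusps (truncated to $\bar N_v$), $\dim N_v\ge3$, and the pieces are attached to one another by affine diffeomorphisms between boundary tori. (The proof below uses only $\dim N_v\ge2$.)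

A *locally CAT(0) metric* on $M$ is a length (geodesic) metric inducing the manifold topology such that every point has a neighborhood which, with the induced metric, is a CAT(0) space, that is, a geodesic space in which geodesic triangles are no fatter than their Euclidean comparison triangles. Flat tori and compact hyperbolic manifolds are examples. In every dimension $\ge4$ there exist manifolds that support a locally CAT(0) metric but no Riemannian metric of non-positive sectional curvature. The question, from Frigerio, Lafont and Sisto, *Rigidity of high dimensional graph manifolds* (arXiv:1107.2019, 2011), is whether this can happen for high dimensional graph manifolds: *if $M$ is a high dimensional graph manifold with a locally CAT(0) metric, must $M$ support a Riemannian metric of non-positive sectional curvature?* We prove that it must.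

**The smallest test case.** Let $N$ now denote the figure-eight knot exterior, $S$ its boundary, $m,\lambda\in H_1(S;\mathbb Z)$ the meridian and the longitude. The group $H_1(N;\mathbb Z)\cong\mathbb Z$ is generated by $m$, and $\lambda$ bounds a Seifert surface, so the kernel of $H_1(S;\mathbb R)\to H_1(N;\mathbb R)$ is $\mathbb R\lambda$. Let $V_1=V_2=N\times S^1$, and glue by the shear
$$\psi:S\times S^1\to S\times S^1,\qquad \psi(s,\theta)=(s,\theta+\ell(s)),$$
where $\ell\in H^1(S;\mathbb Z)$ is viewed as a homomorphism $S\to S^1$. Let $f$ be the class of the circle fiber. On $H_1(S\times S^1;\mathbb R)=\mathbb Rm\oplus\mathbb R\lambda\oplus\mathbb Rf$ we have $\psi_*(s)=s+\ell(s)f$ for $s\in H_1(S;\mathbb R)$, and $\psi_*(f)=f$.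

**Product metrics.** The obvious attempt is to put $g_v+b_v$ on $V_v$, with $g_v$ from Lemma 1 and $b_v$ a flat metric on the circle. On the boundary of $V_v$ the fiber $f$ is then orthogonal to $H_1(S;\mathbb R)$. If $\psi$ is an isometry from $q_1$ to $q_2$, then for $s\in H_1(S;\mathbb R)$
$$0=q_1(f,s)=q_2\big(f,s+\ell(s)f\big)=\ell(s)\,q_2(f,f),$$
so $\ell=0$. Product metrics fail for every non-trivial shear.

**Twisting.** A more flexible metric on $N\times S^1$ is $g+(d\theta+\alpha)^2$ with $\alpha$ a closed 1-form on $N$. Locally $\alpha=dk$, and $\theta\mapsto\theta+k$ turns it into a product, so it still has $\sec\le0$ if $g$ does. Suppose $\ell(\lambda)=0$. Then the linear map $-\ell$ on $H_1(S;\mathbb R)$ vanishes on $\mathbb R\lambda$, hence extends over $H_1(N;\mathbb R)$, and so it is given by the periods on $S$ of a closed form on $N$. Use a product metric on $V_1$, with wall metric $q_1(s+xf)=\bar q(s)+x^2$. On $V_2$ we need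
$$q_2(s+xf)=q_1\big(\psi_*^{-1}(s+xf)\big)=\bar q(s)+(x-\ell(s))^2 ,$$
which is what $g+(d\theta+\alpha)^2$ gives if $g$ restricts to $\bar q$ and $\alpha$ to $-\ell$ near $S$. (Section 6 arranges this in general.)

If $\ell(\lambda)\ne0$, this breaks down at one point: $-\ell$ is not the restriction of a class on $N$. On every twisted product $q(f,\cdot)$ vanishes on $\lambda$, because $\lambda$ is zero in $H_1(N;\mathbb R)$. From the first side this says $q_1(f,\lambda)=0$. From the second side it says $q_2(f,\lambda)=0$, that is, $q_1(f,\psi_*^{-1}\lambda)=q_1(f,\lambda-\ell(\lambda)f)=0$. Together, $\ell(\lambda)\,q_1(f,f)=0$, which is impossible.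

So with torus factors a condition appears: for each fiber class $f$, the functional $q(f,\cdot)$ on the boundary must come from a cohomology class of the piece. We now show that this condition is sufficient for the construction to work in general, and that any locally CAT(0) metric on $M$ forces inner products that satisfy it.

## 3. Compatible families of flat wall metrics

**Notation.** $M$ is connected (otherwise argue componentwise), $n=\dim M$, and $\partial M$ may be empty or not. Write $T_v=F_v/\mathbb Z^{d_v}$ with $F_v=\mathbb R^{d_v}=H_1(T_v;\mathbb R)$. The boundary components of $V_v=\bar N_v\times T_v$ are $B_e=S_e\times T_v$, $e\in E_v$. Put $\mathcal E=\bigsqcup_vE_v$ and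
$$\Lambda_e=\pi_1(B_e)=H_1(B_e;\mathbb Z)\cong\mathbb Z^{n-1},\qquad E_e=H_1(B_e;\mathbb R)=D_e\oplus F_v .$$
Translation-invariant flat metrics on $B_e$ are inner products on $E_e$. There is a free involution $e\mapsto\bar e$ on a subset of $\mathcal E$, with affine diffeomorphisms $\psi_e:B_e\to B_{\bar e}$, $\psi_{\bar e}=\psi_e^{-1}$; the other $B_e$ are the components of $\partial M$. The two sides of a wall may belong to the same piece. The splitting $D_e\oplus F_v$ depends on the side from which one looks: in general $(\psi_e)_*$ does not respect it.

**Fundamental groups.** The cusp tori are $\pi_1$-injective in $N_v$, since the lifts of a cusp to hyperbolic space are horoballs, which are simply connected. So each $B_e$ is $\pi_1$-injective in $V_v$, and $\Gamma=\pi_1(M)$ is the fundamental group of a graph of groups. In particular $\Gamma_v:=\pi_1(V_v)=\pi_1(N_v)\times\mathbb Z^{d_v}$ and $\Lambda_e$ inject into $\Gamma$, as subgroups well defined up to conjugacy.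

**Definition.** A *compatible family* is a collection of inner products $q_e$ on $E_e$, $e\in\mathcal E$, such that

* (C1) $(\psi_e)_*:(E_e,q_e)\to(E_{\bar e},q_{\bar e})$ is an isometry for every glued $e$;
* (C2) for every $v$ and every $f\in F_v$, the element $(q_e(f,\cdot))_{e\in E_v}\in\bigoplus_{e\in E_v}H^1(B_e;\mathbb R)$ lies in the image of the restriction map from $H^1(V_v;\mathbb R)$.

Note that (C2) asks for *one* class on $V_v$ that works at all boundary components at once. If $d_v=0$, it is empty for $v$, as in Section 1. In the example of Section 2, (C2) says exactly that $q(f,\lambda)=0$ on each side: a functional on $H_1(S;\mathbb R)\oplus\mathbb Rf$ extends to $H_1(N;\mathbb R)\oplus\mathbb Rf$ if and only if it vanishes on the kernel $\mathbb R\lambda$. So a compatible family exists there if and only if $\ell(\lambda)=0$. Indeed, if $\ell(\lambda)=0$, let $q_1$ be the inner product with orthonormal basis $m,\lambda,f$ and $q_2$ its transport by $\psi_*$. If $\ell(\lambda)\neq0$, the two conditions contradict each other.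

**Theorem 3.** The following are equivalent.

* (i) $M$ carries a smooth Riemannian metric with $\sec\le0$ for which all gluing tori and boundary components are flat and totally geodesic, with product metric nearby.
* (ii) $M$ carries a locally CAT(0) metric.
* (iii) Some finite-index subgroup of $\pi_1(M)$ acts properly by semisimple isometries on a complete CAT(0) space.
* (iv) $M$ admits a compatible family.

Moreover, any compatible family $(q_e)$ is the family of wall and boundary metrics of some metric as in (i). In particular, for every locally CAT(0) metric on $M$ there is a metric as in (i) with the same translation lengths on all the subgroups $\Lambda_e$.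

The implication (ii)$\Rightarrow$(i) answers the question: *a high dimensional graph manifold that supports a locally CAT(0) metric supports a Riemannian metric of non-positive sectional curvature.* So a manifold that is locally CAT(0) but admits no non-positively curved Riemannian metric is never a high dimensional graph manifold.

**The implication (i)$\Rightarrow$(ii).** At interior points this is [BH, II.1A.6], where [BH] denotes Bridson–Haefliger, *Metric spaces of non-positive curvature*. Near a point of $\partial M$ the metric is $dt^2+q_e$ on $[0,\varepsilon)\times B_e$, which is locally a Euclidean half-space, and a small half-ball there is convex in Euclidean space, hence CAT(0).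

Sections 5 and 6 prove (ii)$\Rightarrow$(iii)$\Rightarrow$(iv)$\Rightarrow$(i).

## 4. Isometries of CAT(0) spaces: translation lengths and flats

Let $X$ be a CAT(0) space and $\gamma$ an isometry. Its *translation length* is $|\gamma|=\inf_x d(x,\gamma x)$, and $\mathrm{Min}(\gamma)$ is the set where the infimum is attained. If $\mathrm{Min}(\gamma)\ne\emptyset$, then $\gamma$ is *semisimple*; a semisimple isometry is *hyperbolic* if $|\gamma|>0$, and otherwise it has a fixed point. Translation length is invariant under conjugation. For a translation of $\mathbb R^k$ by $u$ we have $|\gamma|=|u|$ and $\mathrm{Min}(\gamma)=\mathbb R^k$. For a screw motion of $\mathbb R^3$ with non-trivial rotation part, $\mathrm{Min}(\gamma)$ is the axis. The map $z\mapsto z+1$ of the hyperbolic upper half-plane is not semisimple: its displacement tends to $0$ high up but is nowhere $0$.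

An action of $\Gamma$ on $X$ is *proper* if every $x$ has an $r>0$ with $\{\gamma:\gamma B(x,r)\cap B(x,r)\ne\emptyset\}$ finite. We use the following facts.

* **Cartan–Hadamard** [BH, II.4.1]: the universal cover of a complete connected locally CAT(0) space, with the induced length metric, is CAT(0).
* [BH, II.6.10(2)]: if a group acts properly and cocompactly by isometries, each element is semisimple.
* [BH, II.6.8(2)]: on a complete CAT(0) space, $\gamma$ is hyperbolic if $\gamma^k$ is hyperbolic for some $k\ne0$.
* **Flat Torus Theorem** [BH, II.7.1]: let $A\cong\mathbb Z^k$ act properly by semisimple isometries on a CAT(0) space. Then $\mathrm{Min}(A)=\bigcap_{a\in A}\mathrm{Min}(a)$ is non-empty and splits isometrically as $Y\times\mathbb R^k$. Each $a\in A$ acts on it as the identity on $Y$ and as a translation on $\mathbb R^k$, and the translation vectors form a lattice of rank $k$. Isometries of the space that commute with $A$ preserve $\mathrm{Min}(A)$ and its product decomposition.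
* [BH, I.5.3]: the projection of a geodesic of a product to a factor is an affinely parametrized, possibly constant, geodesic.

## 5. A CAT(0) action forces a compatible family

**Step 1: (ii)$\Rightarrow$(iii).** We pass to the universal cover. $M$ is compact, so its universal cover $X$ with the induced length metric is complete. It is CAT(0) by Cartan–Hadamard. $\Gamma$ acts on it properly and cocompactly by deck isometries, hence by semisimple isometries. So (iii) holds with the subgroup $\Gamma$ itself.

**Step 2: from a finite-index subgroup to $\Gamma$.** This step replaces the action in (iii) by one of the whole group $\Gamma$. It is needed only for (iii)$\Rightarrow$(iv). For (ii)$\Rightarrow$(iv) we already have an action of $\Gamma$, and the step can be skipped.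

Let $\Gamma_0\le\Gamma$ have index $m$ and act properly by semisimple isometries on the complete CAT(0) space $X_0$. Induce the action as one induces a representation:
$$X=\{\varphi:\Gamma\to X_0\mid\varphi(h\gamma)=h\varphi(\gamma)\ \ \forall h\in\Gamma_0\},\qquad (g\varphi)(\gamma)=\varphi(\gamma g).$$
Then $g\varphi\in X$, since $\varphi(h\gamma g)=h\varphi(\gamma g)$, and $g(g'\varphi)=(gg')\varphi$, since both send $\gamma$ to $\varphi(\gamma gg')$. If $\gamma_1,\dots,\gamma_m$ represent the cosets $\Gamma_0\gamma$, the map $\varphi\mapsto(\varphi(\gamma_i))_i$ identifies $X$ with $X_0^m$. Give $X$ the metric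
$$d(\varphi,\varphi')^2=\sum_i d\big(\varphi(\gamma_i),\varphi'(\gamma_i)\big)^2 .$$
Replacing $\gamma_i$ by $h\gamma_i$ applies the isometry $h$ to both entries, so the metric does not depend on the representatives. Since $\gamma_1g,\dots,\gamma_mg$ are again representatives, $g$ is an isometry. As an $\ell^2$-product of complete CAT(0) spaces, $X$ is complete and CAT(0).

*A normal subgroup.* Let $\Gamma_1=\bigcap_gg\Gamma_0g^{-1}$, a normal subgroup of finite index. For $g\in\Gamma_1$ we have $(g\varphi)(\gamma_i)=\varphi(\gamma_ig\gamma_i^{-1}\cdot\gamma_i)=(\gamma_ig\gamma_i^{-1})\varphi(\gamma_i)$, so $g$ acts on $X_0^m$ as the product of the isometries $\gamma_ig\gamma_i^{-1}\in\Gamma_0$. Its squared displacement is the sum of the squared displacements in the factors. The coordinates vary independently and each summand attains its infimum, so $g$ is semisimple. Moreover, if $g\in\Gamma_1$ moves $B(\varphi,r)$ to a set meeting $B(\varphi,r)$, then $\gamma_1g\gamma_1^{-1}$ does the same with $B(\varphi(\gamma_1),r)$ in $X_0$. For suitable $r$ there are finitely many such $g$, so $\Gamma_1$ acts properly.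

*$\Gamma$ acts properly.* Given $\varphi$, pick $r>0$ with $\{k\in\Gamma_1:kB(\varphi,r)\cap B(\varphi,r)\ne\emptyset\}$ finite, and let $r'=r/4$. Consider a coset $\Gamma_1g$, and suppose that $hg$ and $h'g$ with $h,h'\in\Gamma_1$ both move $B(\varphi,r')$ to a set meeting $B(\varphi,r')$. By the triangle inequality, $d(hg\varphi,\varphi)<2r'$ and $d(h'g\varphi,\varphi)<2r'$. For $k=h'h^{-1}$ we have $khg=h'g$, so
$$d(k\varphi,\varphi)\le d(k\varphi,khg\varphi)+d(h'g\varphi,\varphi)=d(\varphi,hg\varphi)+d(h'g\varphi,\varphi)<4r'=r .$$
So $k$ lies in a finite set. Fixing $h$, there are finitely many $h'$. There are finitely many cosets $\Gamma_1g$, so the action is proper.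

*Elements of infinite order are hyperbolic.* Let $\gamma\in\Gamma$ have infinite order. Some power $\gamma^k\in\Gamma_1$, $k\ge1$, is semisimple of infinite order. It has no fixed point, since such a point would be fixed by infinitely many group elements, contrary to properness. So $\gamma^k$ is hyperbolic, and then so is $\gamma$ by [BH, II.6.8(2)].

From now on $\Gamma$ acts properly on a complete CAT(0) space $X$, and its free abelian subgroups act by semisimple isometries. For $a\in\Gamma$ let $|a|$ be its translation length on $X$.

**Step 3: definition of $q_e$.** The idea is to measure $\Lambda_e$ by its translation lengths. By the Flat Torus Theorem $\mathrm{Min}(\Lambda_e)=Y_e\times\mathbb R^{n-1}$ is non-empty, and $a\in\Lambda_e$ acts on it as the identity on $Y_e$ and as translation by a vector $u(a)$ on $\mathbb R^{n-1}$. The $u(a)$ form a lattice of rank $n-1$, so $u$ extends to a linear isomorphism $E_e\to\mathbb R^{n-1}$. Let $q_e$ be the pull-back of the Euclidean inner product. Since $\mathrm{Min}(\Lambda_e)\subset\mathrm{Min}(a)$,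
$$q_e(a,a)=|u(a)|^2=|a|^2,\qquad a\in\Lambda_e. \tag{1}$$
A quadratic form is determined by its values on a lattice (by homogeneity on rational vectors, then by continuity), so $q_e$ is determined by (1). In particular it does not depend on the choice of $\Lambda_e$ within its conjugacy class.

**Step 4: (C1).** A loop $a$ in $B_e$ and its image under $\psi_e$ in $B_{\bar e}$ are freely homotopic in $M$, so they are conjugate in $\Gamma$ and $|a|=|(\psi_e)_*a|$ for all $a\in\Lambda_e$. By (1), the forms $q_e$ and $(\psi_e)^*q_{\bar e}$ agree on $\Lambda_e$, hence everywhere.

**Step 5: a homomorphism $t$ on the vertex group.** For (C2) we need a cohomology class of $V_v$, that is, a homomorphism on $\Gamma_v$. It comes from the flat directions of the center. Let $d_v\ge1$ (for $d_v=0$ nothing is required) and $Z=\{1\}\times\pi_1(T_v)\cong\mathbb Z^{d_v}$, which is central in $\Gamma_v$. By the Flat Torus Theorem $\mathrm{Min}(Z)=Y\times\mathbb R^{d_v}$, where $Z$ acts trivially on $Y$ and by a lattice of translations on $\mathbb R^{d_v}$. Since $\Gamma_v$ centralizes $Z$, it preserves $\mathrm{Min}(Z)$ and its product decomposition. The isometries of $\mathbb R^{d_v}$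 induced by $\Gamma_v$ commute with a spanning set of translations. If $x\mapsto Ax+c$ commutes with translation by $z$, then $Az=z$. So the linear parts fix a spanning set and are trivial: the induced isometries are translations. This gives a homomorphism
$$t:\Gamma_v\to\mathbb R^{d_v},\qquad |t(z)|=|z|\ \text{ for }z\in Z .$$
The homomorphism $t$ need not vanish on $\pi_1(N_v)$. This is the group-theoretic counterpart of the twisting form $\alpha$ in Section 2, and it is why $D_e\perp F_v$ cannot be expected.

**Step 6: comparing a flat of $\Lambda_e$ with the flat directions of $Z$.** We show that the $q_e$-inner product with a fiber class is computed by $t$. Let $e\in E_v$ and realize $\Lambda_e$ as a subgroup of $\Gamma_v$. The choice of conjugate does not matter, since $t$ has abelian target and $Z$ is central. Then $Z\subset\Lambda_e$, so $\mathrm{Min}(\Lambda_e)\subset\mathrm{Min}(Z)$. Let $j:\mathbb R^{n-1}\to\mathrm{Min}(\Lambda_e)$ parametrize isometrically one flat $\{y\}\times\mathbb R^{n-1}$, so that $a\,j(x)=j(x+u(a))$, and let $p:Y\times\mathbb R^{d_v}\to\mathbb R^{d_v}$ be the projection. By [BH, I.5.3], $p\circ j$ carries straight segments to affinely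 parametrized segments:
$$pj\big((1-s)x+sx'\big)=(1-s)\,pj(x)+s\,pj(x').$$
So $p\circ j$ is an affine map. Let $P:\mathbb R^{n-1}\to\mathbb R^{d_v}$ be its linear part. It is 1-Lipschitz, since $p$ and $j$ are. For $a\in\Lambda_e$ we have $pj(x+u(a))=p(a\,j(x))=pj(x)+t(a)$, hence
$$P\,u(a)=t(a),\qquad a\in\Lambda_e. \tag{2}$$

Let $W=\mathrm{span}\,u(Z)$, of dimension $d_v$. For $z\in Z$ we have $|Pu(z)|=|t(z)|=|z|=|u(z)|$. The quadratic forms $|P\cdot|^2$ and $|\cdot|^2$ agree on the lattice $u(Z)$ of $W$, hence on $W$. So $P$ maps $W$ isometrically into $\mathbb R^{d_v}$, and onto by dimension.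

Next, $P$ vanishes on $W^\perp$. Let $w\in W$, $w'\in W^\perp$, $s\in\mathbb R$. From $|P(w+sw')|^2\le|w+sw'|^2=|w|^2+s^2|w'|^2$ and $|Pw|=|w|$ we get
$$2s\langle Pw,Pw'\rangle+s^2|Pw'|^2\le s^2|w'|^2\qquad\text{for all }s .$$
Dividing by $s$ and letting $s\to0$ from either side gives $\langle Pw,Pw'\rangle=0$. This holds for all $w\in W$, and $PW=\mathbb R^{d_v}$, so $Pw'=0$.

Thus $P$ is the orthogonal projection to $W$ followed by an isometry $W\to\mathbb R^{d_v}$. For $f\in Z$ and $a\in\Lambda_e$, since $u(f)\in W$, (2) gives
$$q_e(f,a)=\langle u(f),u(a)\rangle=\langle Pu(f),Pu(a)\rangle=\langle t(f),t(a)\rangle. \tag{3}$$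

**Step 7: (C2).** The right side of (3) does not mention $e$. So $(q_e(f,\cdot))_{e\in E_v}$ is the restriction of the single class $\langle t(f),t(\cdot)\rangle\in\mathrm{Hom}(\Gamma_v,\mathbb R)=H^1(V_v;\mathbb R)$. This holds for $f\in Z$, and by linearity in $f$ for all $f\in F_v$. So $(q_e)$ is a compatible family, and (iii)$\Rightarrow$(iv) is proved. $\square$

In the test case this is easy to see directly: $\lambda$ is a product of commutators in $\pi_1(N)$, so $t(\lambda)=0$, so $f\perp\lambda$ from each side. The two sides disagree about $\lambda$ by $\ell(\lambda)f$.

## 6. From a compatible family to a metric: twisting by closed 1-forms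

Let $(q_e)$ be a compatible family.

**The case $E_v=\emptyset$.** If some $E_v$ is empty, then, $M$ being connected, $M=V_v=N_v\times T_v$ with $N_v$ closed, and the product of the hyperbolic metric and a flat metric is as in (i). From now on all $E_v\neq\emptyset$.

**Step 1: splitting the family on each piece.** We turn (C2) into a metric on the fiber and a cohomology class with which to twist. By Künneth $H_1(V_v;\mathbb R)=H_1(\bar N_v;\mathbb R)\oplus F_v$.

**Lemma 4.** Let $E_v\ne\emptyset$. There are an inner product $b_v$ on $F_v$ and a linear map $\tau_v:H_1(V_v;\mathbb R)\to F_v$ with $\tau_v|_{F_v}=\mathrm{id}$ such that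
$$q_e(f,x)=b_v(f,\tau_v(x))\qquad\text{for all }e\in E_v,\ f\in F_v,\ x\in E_e ,$$
where $\tau_v(x)$ means $\tau_v$ of the image of $x$ in $H_1(V_v;\mathbb R)$.

*Proof.* Applying (C2) to a basis of $F_v$ and extending linearly, choose a linear map $\Phi:F_v\to H^1(V_v;\mathbb R)$ with $\Phi(f)|_{B_e}=q_e(f,\cdot)$ for all $e\in E_v$. Put $b_v(f,f')=\Phi(f)(f')$ for $f,f'\in F_v$. The fiber classes in $E_e$ map identically to $F_v\subset H_1(V_v;\mathbb R)$, so $b_v(f,f')=q_e(f,f')$ for every $e\in E_v$. As $E_v\neq\emptyset$, $b_v$ is an inner product. Define $\tau_v(y)\in F_v$ by
$$b_v(f,\tau_v(y))=\Phi(f)(y)\qquad\text{for all }f\in F_v .$$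
For $y=f'\in F_v$ this gives $\tau_v(f')=f'$. For $y$ the image of $x\in E_e$ it gives $b_v(f,\tau_v(x))=\Phi(f)|_{B_e}(x)=q_e(f,x)$. $\square$

Put $\sigma_e=\tau_v|_{D_e}:D_e\to F_v$. For $x=(s,f)\in D_e\oplus F_v$ we have $\tau_v(x)=f+\sigma_e(s)$, so
$$x=\big(s-\sigma_e(s)\big)+\big(f+\sigma_e(s)\big).$$
The first summand satisfies $\tau_v(s-\sigma_e(s))=\sigma_e(s)-\sigma_e(s)=0$, so by Lemma 4 it is $q_e$-orthogonal to $F_v$. The second lies in $F_v$, where $q_e=b_v$. Hence, as quadratic forms,
$$q_e\big((s,f)\big)=\bar q_e(s)+b_v\big(f+\sigma_e(s)\big),\qquad \bar q_e(s):=q_e\big(s-\sigma_e(s)\big). \tag{4}$$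
The form $\bar q_e$ is positive definite on $D_e$, because $s-\sigma_e(s)\ne0$ for $s\neq0$.

**Step 2: the base metric.** By Lemma 1 there is a metric $g_v$ on $\bar N_v$ with $\sec\le0$ that equals $dt^2+\bar q_e$ near each boundary torus $S_e$, $e\in E_v$.

**Step 3: the twisting form.** We need a closed $F_v$-valued 1-form $\alpha_v$ on $\bar N_v$ that represents $\tau_v|_{H_1(\bar N_v;\mathbb R)}\in H^1(\bar N_v;F_v)$ and that, near each $S_e$, equals the pull-back of the translation-invariant form $\sigma_e$ on $S_e$. Take any closed representative $\alpha_0$. On a collar of $S_e$ its periods are given by $\tau_v|_{D_e}=\sigma_e$, the same as those of the form $\sigma_e$. So $\alpha_0-\sigma_e=dk_e$ for a function $k_e$ on the collar. Put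
$$\alpha_v=\alpha_0-\sum_{e\in E_v}d(\chi_ek_e),$$
where $\chi_e$ is a cutoff function supported in the collar (the collars being disjoint) and equal to $1$ near $S_e$. This is closed and cohomologous to $\alpha_0$, and it equals $\alpha_0-dk_e=\sigma_e$ near $S_e$.

**Step 4: the metric on a piece.** On $V_v=\bar N_v\times T_v$ put
$$G_v=g_v+b_v(d\theta+\alpha_v,\,d\theta+\alpha_v),$$
where $d\theta$ is the tautological $F_v$-valued form on $T_v$. It is positive definite: a vector annihilated by $G_v$ has zero component in $\bar N_v$, and then zero component in $T_v$.

*Curvature.* On a simply connected open set $U\subset\bar N_v$ write $\alpha_v=dk$ with $k:U\to F_v$. The map $(y,\theta)\mapsto(y,\theta+k(y))$ pulls $d\theta$ back to $d\theta+\alpha_v$, so it is an isometry from $(U\times T_v,G_v)$ onto the Riemannian product $(U,g_v)\times(T_v,b_v)$. A product of a metric with $\sec\le0$ and a flat metric has $\sec\le0$.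

*Boundary.* Near $B_e$, by (4),
$$G_v=dt^2+\bar q_e(ds)+b_v\big(d\theta+\sigma_e(ds)\big)=dt^2+q_e .$$
So a collar of $B_e$ is isometric to $[0,\varepsilon)\times(B_e,q_e)$.

**Step 5: gluing.** By (C1) the affine maps $\psi_e$ are isometries $(B_e,q_e)\to(B_{\bar e},q_{\bar e})$. Gluing along the isometric product collars gives a smooth manifold, which is $M$ by uniqueness of collars, with a smooth Riemannian metric that near a wall is the product $dt^2+q_e$ on $(-\varepsilon,\varepsilon)\times B_e$. It has $\sec\le0$, and the walls and boundary components are flat and totally geodesic, with metrics $q_e$ and product metric nearby. This is (i), and the equivalences of Theorem 3 are proved. $\square$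

## 7. Translation lengths on the walls

This section proves the last part of Theorem 3.

**Any compatible family is realized.** Section 6 realizes a given compatible family $(q_e)$ by the wall and boundary metrics when all $E_v\ne\emptyset$. Otherwise $M$ is a single closed piece, there are no walls, and the statement is empty.

**Same translation lengths.** Let a locally CAT(0) metric on $M$ be given. Let $\Gamma$ act on the universal cover $X$ as in Step 1 of Section 5, let $(q_e)$ be the compatible family of Step 3 there, and equip $M$ with the metric of Section 6 for this family. By (i)$\Rightarrow$(ii) the new metric is locally CAT(0), so its universal cover is CAT(0), and there local geodesics are geodesics. The walls and boundary components are totally geodesic flat tori $(B_e,q_e)$ and are $\pi_1$-injective. So their lifts are copies of Euclidean space whose straight lines are local geodesics, hence geodesics, of the universal cover: the lifts are flats. On such a flat $a\in\Lambda_e$ acts as a translation of length $q_e(a,a)^{1/2}$. For $a\neq1$ this provides an axis, and the translation length of $a$ is the length by which it translates its axis, namely $q_e(a,a)^{1/2}$.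 By (1), this is also the translation length of $a$ for the given metric. The proof of Theorem 3 is complete. $\blacksquare$

## 8. Finite covers and a linear criterion

**Corollary 5.** If some finite cover of $M$ supports a locally CAT(0) metric, then $M$ itself supports a metric as in (i).

*Proof.* The cover (or a component of it) is compact, and Step 1 of Section 5 applies to it. It gives a proper action by semisimple isometries of its fundamental group, a finite-index subgroup of $\pi_1(M)$, on a complete CAT(0) space. This is (iii) for $M$. Now use (iii)$\Rightarrow$(i). $\square$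

The existence of a compatible family is a question in linear algebra: is there a positive definite point in a certain linear subspace? Duality turns it into a condition on the gluing data alone.

For each wall or boundary torus $\mathsf T\subset M$ let $E_{\mathsf T}=H_1(\mathsf T;\mathbb R)$, identified with $E_e$ for each $e$ giving $\mathsf T$. Let $K_v=\ker\big(\bigoplus_{e\in E_v}E_e\to H_1(V_v;\mathbb R)\big)$. For $f\in F_v$ and $c=(c_e)\in K_v$ put
$$f\odot c=\sum_{e\in E_v}f\cdot c_e\in\bigoplus_{\mathsf T}\mathrm{Sym}^2E_{\mathsf T},$$
where $f\cdot c_e\in\mathrm{Sym}^2E_{\mathsf T}$ and $\mathsf T$ is the image of $B_e$. Let $\mathcal O_M$ be the span of all $f\odot c$. An element of $\mathrm{Sym}^2E$ is a symmetric bilinear form on $E^*$, which explains what positive semidefinite means. It pairs with symmetric bilinear forms $q$ on $E$ by $\langle x\cdot y,q\rangle=q(x,y)$. In particular $\langle\omega,\xi^2\rangle=\omega(\xi,\xi)$ for $\xi\in E^*$, where $\xi^2(x,y)=\xi(x)\xi(y)$.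

**Corollary 6.** Conditions (i)–(iv) hold if and only if

* (v) $\mathcal O_M$ contains no non-zero element all of whose components are positive semidefinite.

If a compatible family exists, then a rational one exists.

*Proof.*

**Step 1: (C1) and (C2) as linear equations.** Families satisfying (C1) are the same as families $(q_{\mathsf T})$ of inner products on the $E_{\mathsf T}$. The image of $H^1(V_v;\mathbb R)=\mathrm{Hom}(H_1(V_v;\mathbb R),\mathbb R)$ in $\bigoplus_{e\in E_v}E_e^*$ is the annihilator of $K_v$. So (C2) says $\sum_{e\in E_v}q_e(f,c_e)=0$ for all $f\in F_v$ and $c\in K_v$, that is, $\langle f\odot c,(q_{\mathsf T})\rangle=0$. In the space of families of symmetric bilinear forms, this means $(q_{\mathsf T})\in\mathcal L:=\mathcal O_M^\perp$. Let $C$ be the open convex cone of families of positive definite forms. A compatible family is a point of $\mathcal L\cap C$, and by Theorem 3 we must show that $\mathcal L\cap C\ne\emptyset$ if and only if (v) holds.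

**Step 2: if $\mathcal L\cap C=\emptyset$, then (v) fails.** By separation of the convex set $\mathcal L$ from the open convex set $C$, there is a non-zero linear functional $\omega\in\bigoplus\mathrm{Sym}^2E_{\mathsf T}$ bounded above on $\mathcal L$ by $\inf_C\omega$. A linear functional bounded above on a linear subspace vanishes on it, so $\omega|_{\mathcal L}=0$, i.e. $\omega\in\mathcal L^\perp=\mathcal O_M$. Then $\omega\ge0$ on $C$, hence on its closure, the families of positive semidefinite forms. Evaluating on the family with $\xi^2$ at one $\mathsf T$ and $0$ elsewhere gives $\omega_{\mathsf T}(\xi,\xi)\ge0$. So each component of $\omega$ is positive semidefinite.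

**Step 3: if (v) fails, then $\mathcal L\cap C=\emptyset$.** Let $\omega\in\mathcal O_M$ be non-zero with positive semidefinite components, and let $(q_{\mathsf T})\in C$. Write $q_{\mathsf T}=\sum_i\xi_i^2$ with $(\xi_i)$ a basis of $E_{\mathsf T}^*$. Then $\langle\omega_{\mathsf T},q_{\mathsf T}\rangle=\sum_i\omega_{\mathsf T}(\xi_i,\xi_i)\ge0$. This is the trace of the matrix of $\omega_{\mathsf T}$ in the basis $(\xi_i)$, and a positive semidefinite matrix of trace $0$ is $0$; so the sum is positive if $\omega_{\mathsf T}\neq0$. Hence $\omega$ is strictly positive on $C$. It is zero on $\mathcal L$, so $\mathcal L\cap C=\emptyset$.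

**Step 4: rationality.** The spaces $F_v$ and $K_v$ and the identifications by $(\psi_e)_*$ are defined over $\mathbb Q$, so $\mathcal L$ is. Rational points are dense in $\mathcal L$ and $C$ is open, so if $\mathcal L\cap C\ne\emptyset$, it contains rational points. $\square$

**The shear again.** In the example of Section 2 each $K_v$ is spanned by $\lambda$ in the coordinates of $V_v$, and both fibers give the same class $f$. In the coordinates of the first side the longitude of the second side is $\psi_*^{-1}\lambda=\lambda-\ell(\lambda)f$, so
$$\mathcal O_M=\mathrm{span}\{f\lambda,\ f(\lambda-\ell(\lambda)f)\}.$$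
If $\ell(\lambda)\ne0$, then $f^2\in\mathcal O_M$ is non-zero and positive semidefinite, since $f^2(\xi,\xi)=\xi(f)^2$. So (i)–(iv) fail for $M^4$, and by Corollary 5 neither $M$ nor any of its finite covers supports a locally CAT(0) metric. If $\ell(\lambda)=0$, then $\mathcal O_M=\mathbb R\,f\lambda$. Here $(f\lambda)(\xi,\xi)=\xi(f)\xi(\lambda)$ takes both signs, because $f$ and $\lambda$ are linearly independent. So every non-zero element of $\mathcal O_M$ is indefinite, (v) holds, and $M$ supports a metric as in (i).
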